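\title{Curves of genus $2g-2$ on a very generic Jacobian}

\begin{abstract}
We prove that a very generic Jacobian of dimension $g\ge 4$ receives no non-constant map from a smooth curve of genus $2g-2$; in particular it contains no curve of geometric genus $2g-2$. It follows that a smooth curve of genus $p$ mapping non-trivially to such a Jacobian exists exactly when $p=g$ or $p\ge 2g-1$. For $g\ge 5$ the proof combines an infinitesimal estimate with the extremal case of a Castelnuovo-type bound. For $g=4$ we reduce to double covers of genus $2$ curves and degenerate them. The statement fails for $g=3$.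
\end{abstract}

\section{Introduction}

We work over $\mathbb C$. A \emph{smooth curve} is connected and projective. A \emph{curve lying on} an abelian variety is an irreducible, possibly singular, curve contained in it, and its \emph{geometric genus} is the genus of its normalization.

A non-constant map from a smooth curve $D$ to an abelian variety $A$ induces a non-zero homomorphism $J(D)\to A$. If $A$ is simple this homomorphism is onto, so the genus of $D$ is at least $\dim A$. On the Jacobian $J(C)$ of a smooth curve $C$ of genus $g$ this bound is attained by the Abel--Jacobi map, and one obtains further maps by composing it with a covering $D\to C$. A covering of degree $m\ge2$ by a curve of genus $p$ satisfies $2p-2\ge m(2g-2)$, so $p\ge 2g-1$, and every such $p$ occurs. A map $D\to J(C)$ with $g<p<2g-1$ therefore cannot come from a covering of $C$: it would make $J(C)$ an isogeny factor of $J(D)$ for some other reason. One expects that no such reason exists when $C$ has general moduli.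

To make this precise, say that a property holds for a \emph{very generic} Jacobian of dimension $g$ if there is a countable union $Z$ of proper analytic subvarieties of the Jacobian locus, in the moduli space $\mathcal A_g$ of principally polarized abelian varieties, such that the property holds for every $J(C)$ with $[J(C)]\notin Z$. Two results are known for a very generic Jacobian of dimension $g\ge4$.
\begin{itemize}
\item[(K1)] (Pirola) All curves of geometric genus $g$ lying on it are birationally equivalent.
\item[(K2)] A curve lying on it has geometric genus equal to $g$ or at least $2g-2$.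
\end{itemize}
This leaves one value undecided, and it is conjectured in \cite{Marcucci} that \emph{for $g\ge4$ there are no curves of geometric genus $2g-2$ lying on a very generic Jacobian of dimension $g$}. We prove this conjecture.

\begin{theorem}\label{thm:main}
Let $g\ge 4$. For a very generic Jacobian $J(C)$ of dimension $g$ there is no non-constant morphism from a smooth curve of genus $2g-2$ to $J(C)$. In particular $J(C)$ contains no curve of geometric genus $2g-2$.
\end{theorem}

\begin{theorem}\label{thm:genera}
Let $g\ge 4$ and let $J(C)$ be very generic. A non-constant morphism from some smooth curve $D$ of genus $p$ to $J(C)$ exists if and only if $p=g$ or $p\ge 2g-1$. If $p\le 2g-2$, then $D\cong C$ and the morphism is $a\cdot(\text{Abel--Jacobi})+\text{constant}$ with $a\in\mathbb Z\setminus\{0\}$.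
\end{theorem}

\begin{proposition}\label{prop:three}
A very generic Jacobian of dimension $3$ contains curves of geometric genus $4=2g-2$. So the hypothesis $g\ge4$ in Theorem~\ref{thm:main} is necessary.
\end{proposition}

The results (K1) and (K2) enter only in the deduction of Theorem~\ref{thm:genera} from Theorem~\ref{thm:main}.

\subsection*{Why $2g-2$ is the critical genus}
Suppose that maps $D\to J(C)$ from curves of genus $p$ exist for all $C$ in an open set of moduli. Then $H^0(K_D)=W\oplus W'$, where $W\cong H^0(K_C)$ and $\dim W'=n:=p-g$. The curve $D$ moves in $3g-3$ independent directions, and the splitting persists along them. To first order this says that the products $ww'$ are annihilated by these directions, so they span a space $W\cdot W'$ of dimension at most $(3p-3)-(3g-3)=3n$. On the other hand, when $W$ maps $D$ birationally, counting on a hyperplane section in the manner of Castelnuovo gives, in the main case, $\dim W\cdot W'\ge n+(g+n-2)$. The two bounds are compatible only if $n\ge g-2$, that is $p\ge 2g-2$. At $p=2g-2$ they coincide, so numbers alone decide nothing and one has to understand the case of equality.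

There is also a concrete candidate for a counterexample. A double cover $D$ of a curve $X$ of genus $g-2$ branched in six points has genus $2g-2$, and $J(D)$ is isogenous to the product of $J(X)$ and a Prym variety of dimension $g$. Such covers depend on $3g-3$ parameters, as many as curves of genus $g$. For $g=2$ they are the curves of genus $2$ themselves. For $g=3$ their Prym varieties fill a six-dimensional moduli space, and this gives Proposition~\ref{prop:three}. For $g\ge4$ one must show that these Prym varieties are not isogenous to general Jacobians.

\subsection*{Outline}
Section~\ref{sec:setup} sets up the family and its first-order consequences. Section~\ref{sec:finite} treats the case of equality as a statement on functions on a finite set, and Section~\ref{sec:five} uses it to prove Theorem~\ref{thm:main} for $g\ge5$: the image of $D$ under $W$ would lie on a surface contained in all quadrics through the canonical curve $C$. For $g=4$ there is only one such quadric, and the argument gives no contradiction. Section~\ref{sec:four} reduces this case to the double covers above. Section~\ref{sec:prym} studies the analogous covers of curves of genus one and proves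 Proposition~\ref{prop:three}. Section~\ref{sec:degeneration} degenerates the genus $2$ curve to a nodal one and ends by comparing a plane cubic with a plane quartic. Section~\ref{sec:genera} proves Theorem~\ref{thm:genera}.

\section{The family and its first-order consequences}\label{sec:setup}

\subsection{Conventions}\label{sub:conventions}
For spaces $A,B$ of sections or functions, $A\cdot B$ or $AB$ is the span of all products. The points of $\mathbb P(V^*)$ are the non-zero linear functionals on $V$ up to scalars, so that elements of $V$ are linear forms on it. For $X\subset\mathbb P(V^*)$, the space of quadrics through $X$ is $I_2(X)\subset\operatorname{Sym}^2V$. If an involution $\sigma$ acts on a vector space, the superscripts $\pm$ denote its eigenspaces.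

A line bundle $\delta$ on a curve $X$ and a section $b\in H^0(2\delta)$ define the double cover $\operatorname{Spec}(\mathcal O\oplus\delta^{-1})\to X$. It is the curve $\zeta^2=b$ in the total space of $\delta$, where $\zeta$ is the tautological section of the pull-back of $\delta$, and its involution is $\zeta\mapsto-\zeta$. Every double cover of smooth curves has this form; it determines $\delta$, and it determines $b$ up to a scalar, since $b$ cuts out the branch divisor.

Let $\mathcal D\to U$ be a family of smooth curves, $D=D_u$, let $\kappa:T_uU\to H^1(T_D)$ be the Kodaira--Spencer map and $\kappa^*:H^0(2K_D)\to T_u^*U$ its Serre dual. Let $\nabla$ be the Gauss--Manin connection and $\langle\ ,\ \rangle_D$ the cup product on $H^1(D)$. If $w_1$ is a local section of the Hodge bundle and $\xi\in T_uU$, the class of $\nabla_\xi w_1$ in $H^1(D,\mathbb C)/H^0(K_D)=H^1(\mathcal O_D)$ is $\kappa(\xi)\cup w_1$. With a suitable normalization of Serre duality, the same for all curves, this reads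
\begin{equation}\label{eq:griffiths}
\kappa^*(w_1w_2)(\xi)=\langle\nabla_\xi w_1,w_2\rangle_D\qquad(w_2\in H^0(K_D)).
\end{equation}

\begin{lemma}\label{lem:double}
Let $\pi:D\to X$ be a double cover of smooth curves with involution $\sigma$ and branch divisor $\mathrm{Br}$. Then $H^0(2K_D)^+=\pi^*H^0(X,2K_X+\mathrm{Br})$. If $\sigma$ extends to an involution of a family $\mathcal D$ over $U$, then $\kappa^*$ vanishes on $H^0(2K_D)^-$.
\end{lemma}

\begin{proof}
At a ramification point write $x=z^2$. An invariant quadratic differential is $c(z^2)\,dz^2=c(x)\,dx^2/(4x)$ with $c$ holomorphic, which is the first claim. The class $\kappa(\xi)$ is the extension class obtained from $0\to T_D\to T_{\mathcal D}|_D\to T_uU\otimes\mathcal O_D\to0$, and $\sigma$ acts on this sequence and trivially on $T_uU$. So $\kappa(\xi)$ is $\sigma$-invariant and pairs to zero with anti-invariant differentials.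
\end{proof}

\subsection{The family}\label{sub:family}
Let $\mathcal M$ be a connected component of the moduli space of genus $g$ curves with a level structure. It is a smooth irreducible variety with a family of curves in which every smooth curve of genus $g$ occurs finitely many times, and its Kodaira--Spencer map is an isomorphism at every point. Let $\mathcal N$ be the same for genus $2g-2$. Morphisms $D\to J(C)$ are parametrized by a Hom-scheme over $\mathcal M\times\mathcal N$, which is a countable union of quasi-projective schemes, and non-constancy is an open condition. Suppose that no irreducible component of the non-constant part dominates $\mathcal M$. Then the closures of the images of these components in the Jacobian locus form a countable union $Z$ of proper closed subvarieties, and Theorem~\ref{thm:main} holds outside $Z$.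

\emph{From now on we assume that Theorem~\ref{thm:main} fails for some $g\ge4$, and we seek a contradiction.} Some component dominates $\mathcal M$. Take a subvariety of it that is generically finite over $\mathcal M$ and shrink it. We obtain a smooth irreducible variety $U$ of dimension $3g-3$, \'etale over $\mathcal M$, with families of smooth curves $C_u$ of genus $g$ and $D_u$ of genus $2g-2$, and an algebraic family of non-constant maps $D_u\to J(C_u)$. We may shrink $U$ and replace it by an \'etale cover whenever convenient.

We fix a very general point $u\in U$, lying in every dense open subset to which $U$ is shrunk below, and write $C,D$ for $C_u,D_u$. For very general $C$ one has $\operatorname{End}J(C)=\mathbb Z$ and $\operatorname{NS}(J(C))=\mathbb Z$. Hence $J(C)$ is simple, $H^1(C,\mathbb Q)$ is a simple Hodge structure, and every polarization of it is a rational multiple of the cup product. Also $C$ is not hyperelliptic, and we write $C\subset\mathbb P^{g-1}$ for the canonical curve.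

We shall twice need to factor a family of maps. Let $\mathcal D\to\mathcal Y$ be a map over $U$ to a projective family, non-constant on the fibers, and let $\mathcal X$ be the normalization of its image. Looking at the generic fiber and shrinking $U$, we may assume that $\mathcal X\to U$ is a family of smooth curves, that $X_u$ is the normalization of the image of $D_u$, and that the degree of $D_u\to X_u$ is constant. If this degree is $2$, the non-trivial automorphism of the function field extension gives an involution of $\mathcal D$ over $U$ that restricts to the covering involutions. We refer to this as \emph{spreading out}.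

Since $J(C)$ is simple, $J(D)\to J(C)$ is onto, and the pull-back $\iota:H^1(C,\mathbb Q)\to H^1(D,\mathbb Q)$ is injective. It is a morphism of variations of Hodge structure on $U$. Let $\mathbb W$ be its image and $\mathbb W^\perp$ the orthogonal complement for the cup product. Since the cup product is a polarization, $H^1(D,\mathbb Q)=\mathbb W\oplus\mathbb W^\perp$ as variations of Hodge structure. With $W=\mathbb W^{1,0}$ and $W'=(\mathbb W^\perp)^{1,0}$,
\[
H^0(K_D)=W\oplus W',\qquad \dim W=g,\qquad\dim W'=g-2 .
\]
Let $D'\subset\mathbb P(W^*)$ be the image of the map $\varphi_W:D\to\mathbb P(W^*)$. Through $\iota:H^0(K_C)\cong W$ the canonical curve $C$ lies in the same space $\mathbb P(W^*)=\mathbb P^{g-1}$. There is no map between $D$ and $C$, but the next proposition compares their quadrics.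

\begin{proposition}\label{prop:first}
\begin{enumerate}
\item The composite $\operatorname{Sym}^2W\to H^0(2K_D)\xrightarrow{\ \kappa^*\ }T^*_uU$ is surjective with kernel $I_2(C)$, which has dimension $\binom{g-2}{2}$.
\item $\kappa$ is injective and $\dim\ker\kappa^*=3g-6$.
\item $W\cdot W'\subset\ker\kappa^*$ and $I_2(D')\subset I_2(C)$.
\end{enumerate}
\end{proposition}

\begin{proof}
The form $\langle\iota a,\iota b\rangle_D$ is a polarization of $H^1(C,\mathbb Q)$, so it equals $\rho\langle a,b\rangle_C$ with $\rho\ne0$. As $\iota$ commutes with $\nabla$, formula \eqref{eq:griffiths} on $D$ and on $C$ gives, for $\omega_1,\omega_2\in H^0(K_C)$,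
\[
\kappa^*(\iota\omega_1\cdot\iota\omega_2)(\xi)=\langle\iota\nabla_\xi\omega_1,\iota\omega_2\rangle_D=\rho\,\langle\nabla_\xi\omega_1,\omega_2\rangle_C=\rho\,\kappa_C^*(\omega_1\omega_2)(\xi).
\]
Since $U$ is \'etale over $\mathcal M$, the map $\kappa_C^*:H^0(2K_C)\to T_u^*U$ is an isomorphism. So the composite in (1) is, up to $\rho$, the multiplication $\operatorname{Sym}^2H^0(K_C)\to H^0(2K_C)$. Its kernel is $I_2(C)$, and it is surjective by Max Noether's theorem because $C$ is not hyperelliptic. Thus $\dim I_2(C)=\binom{g+1}2-(3g-3)=\binom{g-2}2$.

By (1), $\kappa^*$ is surjective. Since $h^0(2K_D)=3(2g-2)-3=6g-9$, its kernel has dimension $(6g-9)-(3g-3)=3g-6$.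

For (3), extend $w\in W$ to a local section of the bundle $W$. Then $\nabla_\xi w\in\mathbb W_{\mathbb C}$ is orthogonal to $W'$, and \eqref{eq:griffiths} gives $\kappa^*(ww')=0$ for $w'\in W'$. Finally $I_2(D')$ is the kernel of $\operatorname{Sym}^2W\to H^0(2K_D)$, which lies in the kernel of the composite.
\end{proof}

\begin{corollary}\label{cor:rigid}
After shrinking $U$, the isomorphism class of $D_t$ is not constant along any non-constant holomorphic arc in $U$, and each isomorphism class occurs for only finitely many $t\in U$.
\end{corollary}

\begin{proof}
Shrink $U$ so that $\kappa$ is injective everywhere. A family of smooth curves with isomorphic fibers is locally trivial, so its Kodaira--Spencer map is zero; hence an arc along which $D_t$ is constant has zero derivative everywhere. The set of $t$ with $D_t$ in a given class is Zariski closed, and it would contain an arc if it were infinite.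
\end{proof}

Simplicity of $J(C)$ is used in the following form.

\begin{lemma}\label{lem:small}
Let $\pi:D\to X$ be a non-constant map to a smooth curve of genus $h<g$. Then $\pi^*H^1(X,\mathbb Q)\subset\mathbb W^\perp$ and $\pi^*H^0(K_X)\subset W'$. If $\pi$ is the quotient by an involution $\sigma$, then $\sigma=-1$ on $W$, $\sigma$ preserves $W'$, and $W'^+=\pi^*H^0(K_X)$.
\end{lemma}

\begin{proof}
The projection of $\pi^*H^1(X,\mathbb Q)$ to $\mathbb W$ is a sub-Hodge structure of dimension at most $2h<2g$, so it is zero. In the case of an involution, $\pi^*H^1(X,\mathbb Q)=H^1(D,\mathbb Q)^+$, and its orthogonal complement is $H^1(D,\mathbb Q)^-$ because $\sigma$ preserves the cup product. Hence $\mathbb W=(\mathbb W^\perp)^\perp\subset H^1(D,\mathbb Q)^-$. In particular $\sigma$ preserves $\mathbb W$, hence $\mathbb W^\perp$ and $W'$, and $W'^+=H^0(K_D)^+=\pi^*H^0(K_X)$.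
\end{proof}

\subsection{Two examples}
The first example shows what Proposition~\ref{prop:first} looks like one genus higher, where families do exist. The second is the smallest case of the argument of Section~\ref{sec:five}.

\begin{example}
Let $D\to C$ be the \'etale double cover defined by a $2$-torsion bundle $\delta\ne\mathcal O$, of genus $p=2g-1$. Then $W=H^0(K_D)^+$, $W'=H^0(K_D)^-\cong H^0(K_C+\delta)$, and $W\cdot W'\subset H^0(2K_D)^-\cong H^0(2K_C+\delta)$, which has dimension $3g-3=3(p-g)$. The products span a small space because $\varphi_W$ is not birational: $D'=C$.
\end{example}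

\begin{example}\label{ex:four}
Let $g=4$. Then $\dim W\otimes W'=8$ and $\dim W\cdot W'\le 6$, so there are two independent relations. With a basis $w_0,w_1$ of $W'$ they read
\[
l_0w_0+l_1w_1=0,\qquad l_0'w_0+l_1'w_1=0\qquad(l_i,l_i'\in W).
\]
Eliminating $w_0,w_1$ shows that the quadric $q=l_0l_1'-l_1l_0'$ vanishes on $D'$. It is not zero. Indeed $l_0,l_1$ are independent, since otherwise the first relation would be a vanishing product $l\cdot w'$ of two non-zero forms; so $q=0$ in $\operatorname{Sym}^2W$ would give $l_0'=cl_0$ and then $l_1'=cl_1$, by unique factorization. Thus few products give many relations, and the relations produce a surface through $D'$. By Proposition~\ref{prop:first}(3), $q$ spans the one-dimensional space $I_2(C)$. This is no contradiction: the base locus of $I_2(C)$ is a surface.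
\end{example}

For $g\ge5$ the base locus of $I_2(C)$ is a curve. The theorem of Enriques--Babbage states that a canonical curve that is neither trigonal nor a plane quintic is the intersection of the quadrics containing it, and a general curve of genus $g\ge5$ is neither. Hence
\begin{equation}\label{eq:EB}
\text{for } g\ge5,\text{ the base locus of }I_2(C)\text{ is exactly }C.
\end{equation}
This is the only place where $g\ge5$ is needed. The difficulty for $g\ge5$ is that $W'$ is no longer a pencil, so the surface is not given by one determinant. We find it through its hyperplane sections.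

\section{Functions on a finite set with a small product}\label{sec:finite}

Let $\Gamma$ be a finite set. A subspace $A\subset\mathbb C^\Gamma$ of dimension $a$ is in \emph{uniform position} if evaluation $A\to\mathbb C^\Sigma$ is surjective for every $\Sigma\subset\Gamma$ with $|\Sigma|\le a$. Then a non-zero element of $A$ vanishes at $a-1$ points at most. The model is $\mu\cdot\mathrm{Pol}_{a-1}(\tau)$, where $\tau:\Gamma\to\mathbb C$ is injective, $\mu$ is nowhere zero and $\mathrm{Pol}_k(\tau)$ is the space of polynomials of degree at most $k$ in $\tau$.

\begin{lemma}\label{lem:lower}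
Let $A,B\subset\mathbb C^\Gamma$ be in uniform position, of dimensions $a,b\ge1$, with $a+b-1\le|\Gamma|$. Then evaluation $AB\to\mathbb C^\Sigma$ is surjective whenever $|\Sigma|\le a+b-1$. In particular $\dim AB\ge a+b-1$.
\end{lemma}

\begin{proof}
We may take $|\Sigma|=a+b-1$. Given $p\in\Sigma$, split $\Sigma\setminus\{p\}$ into sets of $a-1$ and $b-1$ points. Choose an element of $A$ vanishing on the first set and an element of $B$ vanishing on the second, neither vanishing at $p$. Their product vanishes on $\Sigma$ exactly off $p$.
\end{proof}

Two models with the same $\tau$ give equality. The converse holds in the range that we need.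

\begin{proposition}\label{prop:extremal}
Let $n\ge2$ and $|\Gamma|\ge 2n+3$. Let $A,B\subset\mathbb C^\Gamma$ be in uniform position with $\dim A=n+1$, $\dim B=n$ and $\dim AB=2n$. Then there are an injective $\tau:\Gamma\to\mathbb C$ and nowhere zero functions $\mu,\nu$ on $\Gamma$ with $A=\mu\cdot\mathrm{Pol}_n(\tau)$ and $B=\nu\cdot\mathrm{Pol}_{n-1}(\tau)$.
\end{proposition}

The idea is to cut $A$ and $B$ down to pencils by imposing zeros. Two pencils have a product of dimension $3$ or $4$, and dimension $3$ means, as in Example~\ref{ex:four}, that they define the same map to $\mathbb P^1$.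

We use that \emph{at most one rational normal curve passes through $n+3$ points of $\mathbb P^n$ in linearly general position}. To see this, take $n+1$ of the points as coordinate points. On a rational normal curve with parameter $t$, taking values $t_0,\dots,t_n$ at these points, the $i$-th coordinate is a polynomial of degree at most $n$ vanishing at $t_k$ for $k\neq i$; so the curve is $t\mapsto[c_i/(t-t_i)]_i$. Inverting the coordinates turns it into a line, and the two remaining points, which lie off the coordinate hyperplanes, determine that line.

\begin{proof}[Proof of Proposition~\ref{prop:extremal}]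
Throughout, $\alpha$ and $\beta$ denote subsets of $\Gamma$ with $|\alpha|=n-1$ and $|\beta|=n-2$. The elements of $A$ vanishing on $\alpha$ form a pencil $A_\alpha$, and those of $B$ vanishing on $\beta$ form a pencil $B_\beta$. By uniform position $A_\alpha$ has no common zero off $\alpha$, so it defines $t_\alpha:\Gamma\setminus\alpha\to\mathbb P^1$. This map is injective, because a non-zero element of $A_\alpha$ has at most one further zero. The same holds for $t_\beta:\Gamma\setminus\beta\to\mathbb P^1$.

\emph{Step 1. If $\alpha\cap\beta=\emptyset$, then $t_\alpha$ and $t_\beta$ differ by a M\"obius transformation on $\Gamma\setminus(\alpha\cup\beta)$.} By Lemma~\ref{lem:lower}, the elements of $AB$ vanishing on the $2n-3$ points of $\alpha\cup\beta$ form a space of dimension $2n-(2n-3)=3$. So $A_\alpha\otimes B_\beta\to AB$ has a non-zero kernel element. It is not of the form $a\otimes b$, since $ab$ has at most $n+(n-1)<|\Gamma|$ zeros. Hence it is $a\otimes b'-a'\otimes b$ for bases $a,a'$ of $A_\alpha$ and $b,b'$ of $B_\beta$, and $[a:a']=[b:b']$ off $\alpha\cup\beta$.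

\emph{Step 2. The space $A$.} Evaluation embeds $\Gamma$ in $\mathbb P(A^*)=\mathbb P^n$ in linearly general position; we show that $\Gamma$ lies on a rational normal curve. Fix $\beta$ and distinct points $p_0,\dots,p_n\in\Gamma\setminus\beta$. Let $a_i\in A$ be the basis with $a_i(p_j)=\delta_{ij}$. Let $t=t_\beta$ in an affine coordinate that is finite on $\Gamma\setminus\beta$, and $t_i=t(p_i)$. For $i\ge1$ and $\alpha=\{p_k: k\ne0,i\}$ we have $A_\alpha=\langle a_0,a_i\rangle$. By Step 1, $a_i/a_0$ is a M\"obius function of $t$ on $\Gamma\setminus(\alpha\cup\beta)$, with value $0$ at $p_0$ and $\infty$ at $p_i$. So $a_i/a_0=c_i(t-t_0)/(t-t_i)$ with $c_i\ne0$. Put $c_0=1$. Every point of $\Gamma\setminus\beta$ other than the $p_k$ has coordinates $[c_i/(t-t_i)]_i$, so it lies on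
\[
R_\beta:\quad t\longmapsto\Big[c_i\prod_{k\ne i}(t-t_k)\Big]_{i=0,\dots,n}.
\]
This is a rational normal curve, since these products are a basis of the polynomials of degree at most $n$, and it passes through $p_j$ at $t=t_j$. Thus $\Gamma\setminus\beta\subset R_\beta$, and by uniqueness $R_\beta$ depends only on $\beta$. If $\beta,\beta'$ differ in one element, then $|\Gamma\setminus(\beta\cup\beta')|\ge(2n+3)-(n-1)=n+4$, so $R_\beta=R_{\beta'}$. Any two sets $\beta$ are joined by a chain of such exchanges, so all $R_\beta$ are one curve $R$, and $R\supset\Gamma$. Let $\tau$ be a parameter on $R$ that is finite on $\Gamma$. Then $\tau$ is injective on $\Gamma$ and $A=\mu\cdot\mathrm{Pol}_n(\tau)$ with $\mu$ nowhere zero.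

\emph{Step 3. The pencils $B_\beta$.} Now $A_\alpha=\mu\prod_{p\in\alpha}(\tau-\tau(p))\cdot\langle1,\tau\rangle$, so $t_\alpha=\tau$ up to a M\"obius transformation. Fix $\beta$. By Step 1, for each $\alpha$ disjoint from $\beta$ there is a M\"obius function $m_\alpha$ with $t_\beta=m_\alpha(\tau)$ on $\Gamma\setminus(\alpha\cup\beta)$. If $\alpha,\alpha'$ differ in one element, $m_\alpha$ and $m_{\alpha'}$ agree at $(2n+3)-(n-2)-n=5$ or more points, so they are equal. Hence $t_\beta=m(\tau)$ on all of $\Gamma\setminus\beta$, and $B_\beta$ has a basis $b,b'$ with $[b:b']=[1:\tau]$ there. In other words $B_\beta=b_\beta\cdot\langle1,\tau\rangle$ with $b_\beta$ vanishing exactly on $\beta$.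

\emph{Step 4. The space $B$.} Fix distinct points $p_1,\dots,p_n\in\Gamma$, put $\tau_i=\tau(p_i)$, and let $b_i\in B$ be the basis with $b_i(p_j)=\delta_{ij}$. For $i\ne j$ and $\beta=\{p_k:k\ne i,j\}$, the functions $b_i$ and $b_j$ are non-zero multiples of $b_\beta(\tau-\tau_j)$ and $b_\beta(\tau-\tau_i)$. So $(\tau-\tau_i)b_i$ and $(\tau-\tau_j)b_j$ are both non-zero multiples of $b_\beta(\tau-\tau_i)(\tau-\tau_j)$. Therefore $(\tau-\tau_i)b_i=c_i'z$ with $c_i'\ne0$ and one function $z$ vanishing exactly at $p_1,\dots,p_n$. Define $\nu=z/\prod_k(\tau-\tau_k)$ off the $p_k$ and $\nu(p_i)=1/\big(c_i'\prod_{k\ne i}(\tau_i-\tau_k)\big)$. Then $b_i=c'_i\nu\prod_{k\ne i}(\tau-\tau_k)$ on $\Gamma$: off the $p_k$ by definition of $\nu$, at $p_i$ both sides are $1$, and at $p_j$ with $j\ne i$ both are $0$. These products are a basis of $\mathrm{Pol}_{n-1}(\tau)$.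
\end{proof}

\section{The case $g\ge5$}\label{sec:five}

Write $W=s_F\cdot V$, where $F$ is the base divisor of $W$, $M=K_D-F$, and $V\subset H^0(M)$ is base point free of dimension $g$. Put $d=\deg M\le\deg K_D=4g-6$. Then $D'=\varphi_V(D)$ is a non-degenerate curve in $\mathbb P(V^*)=\mathbb P^{g-1}$. We recall Clifford's theorem: if $L$ is a line bundle on a smooth curve with $h^0(L),h^1(L)>0$, then $h^0(L)-1\le\frac12\deg L$, with equality only if $L$ is trivial, or canonical, or the curve is hyperelliptic and $L$ is a multiple of the $g^1_2$.

\subsection{The map $\varphi_V$ is birational onto its image}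
Hyperplane sections of $D'$ control $D$ only if $D\to D'$ is birational, so we first exclude the other case. Factor $\varphi_V$ as $D\xrightarrow{\pi}X\to D'$ with $X$ the normalization of $D'$, and suppose $e=\deg\pi\ge2$. Let $h$ be the genus of $X$ and $d'=\deg D'$. Non-degeneracy gives $d'\ge g-1$, and $ed'=d\le4g-6$, so $e\le3$ and $d'\le2g-3$. Let $L$ be the pull-back of $\mathcal O(1)$ to $X$, so $V\subset H^0(X,L)$. If $L$ were special, Clifford's theorem would give $g-1\le d'/2<g-1$. So $L$ and $2L$ are non-special, $g\le h^0(L)=d'+1-h$, hence $h\le g-2$, and $h^0(2L)=2d'+1-h$.

\emph{The case $e=3$.} By Proposition~\ref{prop:first}(1), $\dim V\cdot V=\dim W\cdot W\ge 3g-3$. But $V\cdot V\subset H^0(X,2L)$ has dimension at most $2d'+1\le\frac23(4g-6)+1=\frac{8g-9}3<3g-3$.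

\emph{The case $e=2$.} By spreading out, the involution $\sigma$ of $D/X$ exists in the family. The Riemann--Hurwitz formula gives $\deg\mathrm{Br}=(4g-6)-2(2h-2)=4g-2-4h$, so $2K_X+\mathrm{Br}$ has degree $4g-6>2h-2$, and $\dim H^0(2K_D)^+=4g-5-h$ by Lemma~\ref{lem:double}. By the same lemma the surjection $\kappa^*$ kills $H^0(2K_D)^-$, so its restriction $\kappa^*_+$ to $H^0(2K_D)^+$ is still surjective, and
\[
\dim\ker\kappa^*_+=(4g-5-h)-(3g-3)=g-2-h.
\]
By Lemma~\ref{lem:small}, $\sigma=-1$ on $W$ and $\dim W'^-=g-2-h$. So $W\cdot W'^-$ consists of invariant differentials and lies in $\ker\kappa_+^*$. If $W'^-$ contained $w'\ne0$, then $W w'$ would have dimension $g>g-2-h$. Hence $h=g-2$ and $\kappa^*_+$ is an isomorphism. (Now $\deg\mathrm{Br}=6$: this is the candidate from the introduction.) Since $\operatorname{Sym}^2W$ maps into $H^0(2K_D)^+$, Proposition~\ref{prop:first}(1) gives $I_2(C)=\ker(\operatorname{Sym}^2W\to H^0(2K_D))=I_2(D')$. By \eqref{eq:EB}, $D'\subset C$, so $D'=C$. But $D'$ has geometric genus $g-2$, a contradiction.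

\subsection{A general hyperplane section}
So $\varphi_V$ is birational onto $D'$. Put $n=g-2\ge3$. Dividing by $s_F$ identifies $W\cdot W'$ with $V\cdot W'\subset H^0(M+K_D)$, so Proposition~\ref{prop:first} gives
\begin{equation}\label{eq:upper}
\dim V=n+2,\qquad\dim W'=n,\qquad\dim VW'\le3n .
\end{equation}

\emph{The degree satisfies $d\ge2g-1=2n+3$.} The bundle $M$ is special, because $h^1(M)=h^0(\mathcal O(F))\ge1$. Clifford's theorem gives $d\ge2(g-1)$. If $d=2g-2$, then $M$ is neither trivial nor canonical by degree, so $D$ is hyperelliptic, $M$ is a multiple of the $g^1_2$, and $\varphi_V$ factors through the hyperelliptic involution, which is excluded.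

\emph{Uniform position.} For $s$ in a dense open set $V^\circ\subset V$, the divisor $\Gamma=\operatorname{div}(s)$ consists of $d$ distinct points that map bijectively to a hyperplane section of $D'$. The monodromy group of $\Gamma$ as $s$ varies is the full symmetric group \cite[Ch.~III, \S1]{ACGH}; this is where birationality is used. Hence the variety $I_k$ of pairs consisting of $s\in V^\circ$ and an ordered $k$-tuple of distinct points of $\operatorname{div}(s)$ is irreducible, and it is finite over $V^\circ$. Consider the rank of the evaluation of $V$, or of $W'$, at the $k$-tuple. The locus in $I_k$ where it is smaller than its maximum $r_k$ is a proper closed subset, so its image in $V^\circ$ is a proper closed subset. For general $s$ the rank is therefore $r_k$ on \emph{all} $k$-subsets of $\Gamma$. We have $r_0=0$ and $r_{k+1}\le r_k+1$. If $r_{k+1}=r_k$, evaluation at any point is a combination of the evaluations at a fixed $k$-subset, so $r_k=r_d$. Hence $r_k=\min(k,r_d)$. Trivialize $M$ and $K_D$ at the points of $\Gamma$. We have shown that $A=V|_\Gamma$ and $B=W'|_\Gamma$ are in uniform position in $\mathbb C^\Gamma$.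

A section of $M$ vanishing on $\Gamma$ is a multiple of $s$, so $A\cong V/\mathbb Cs$ has dimension $n+1$. A section of $K_D$ vanishing on $\Gamma$ is $st$ with $t\in H^0(\mathcal O(F))$. So $\dim B=n-k$, where $k=\dim K_s$ and $K_s=\{t\in H^0(\mathcal O(F)):st\in W'\}$. Also $B\ne0$, since a general $\Gamma$ avoids the zeros of a fixed $w'\ne0$. As $2n<d$, Lemma~\ref{lem:lower} gives $\dim AB\ge2n-k$.

The restriction $VW'\to AB$ is onto, and its kernel contains $sW'$ and $s\cdot(VK_s)$. We recall Hopf's lemma: if $E_1,E_2$ are non-zero spaces of sections on an irreducible curve, then $\dim E_1E_2\ge\dim E_1+\dim E_2-1$. (The kernel of $E_1\otimes E_2\to E_1E_2$ is projectively disjoint from the Segre variety, which has dimension $\dim E_1+\dim E_2-2$.) If $k\ge1$, this gives $\dim VW'\ge(n+1+k)+(2n-k)=3n+1$, against \eqref{eq:upper}. So $k=0$, $W'\cong B$, and $3n\ge\dim VW'\ge n+\dim AB\ge3n$. Therefore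
\begin{equation}\label{eq:equal}
\dim VW'=3n,\qquad\dim B=n,\qquad\dim AB=2n ,
\end{equation}
and Proposition~\ref{prop:extremal} applies: $A=\mu\,\mathrm{Pol}_n(\tau)$ and $B=\nu\,\mathrm{Pol}_{n-1}(\tau)$.

\subsection{A surface through $D'$}
Each general hyperplane section of $D'$ now lies on a rational normal curve. To see that these curves are the hyperplane sections of one surface, we need an object that does not depend on $s$. The relations between $V$ and $W'$ provide it.

Let $N=\ker(V\otimes W'\to VW')$ and $N_\Gamma=\ker(A\otimes B\to AB)$. By \eqref{eq:equal},
\[
\dim N=(n+2)n-3n=n(n-1)=(n+1)n-2n=\dim N_\Gamma .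
\]
The kernel of $V\otimes W'\to A\otimes B$ is $s\otimes W'$, and $s\otimes w'\in N$ forces $w'=0$. So $N\to N_\Gamma$ is injective, hence an isomorphism. View elements of $N$ as bilinear forms, let $\mathcal Z\subset\mathbb P(V^*)\times\mathbb P(W'^*)$ be their common zero locus, and let $S\subset\mathbb P(V^*)$ be the projection of $\mathcal Z$, a closed set. Evaluation at a point of $D$ that is not a base point of $W'$ gives a point of $\mathcal Z$, so $D'\subset S$.

Let $H=\{s=0\}=\mathbb P(A^*)$. Since $N$ maps onto $N_\Gamma$, the set $\mathcal Z\cap(H\times\mathbb P(W'^*))$ is the zero locus of $N_\Gamma$ in $\mathbb P(A^*)\times\mathbb P(B^*)$. As $d\ge2n$, a polynomial of degree at most $2n-1$ vanishing on $\tau(\Gamma)$ is zero, so $N_\Gamma$ is the kernel of the multiplication of polynomials $\mathrm{Pol}_n\otimes\mathrm{Pol}_{n-1}\to\mathrm{Pol}_{2n-1}$. Let $X_i$ and $Y_j$ be the coordinates given by $\mu\tau^i$ and $\nu\tau^j$. Then $N_\Gamma$ contains $X_iY_{j+1}-X_{i+1}Y_j$ for $0\le i<n$ and $0\le j<n-1$. At a zero $(X,Y)$ of $N_\Gamma$, some pair $(Y_j,Y_{j+1})=(\lambda_0,\lambda_1)$ is non-zero, and $X_i\lambda_1=X_{i+1}\lambda_0$ for all $i$; so $X=[\lambda_0^{n-i}\lambda_1^i]_i$.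 Conversely $([\lambda_0^{n-i}\lambda_1^i]_i,[\lambda_0^{n-1-j}\lambda_1^j]_j)$ is a zero of $N_\Gamma$ for every $[\lambda_0:\lambda_1]\in\mathbb P^1$, because evaluation of homogenized polynomials is multiplicative. Hence for general $H$ the set $S\cap H$ is a rational normal curve $R_H$ of degree $n$ in $H\cong\mathbb P^n$.

It follows that $\dim S=2$. Let $S_0$ be a two-dimensional irreducible component of $S$, with reduced structure. For general $H$, $S_0\cap H$ is a curve contained in the irreducible curve $R_H$, so it equals $R_H$ as a set. To count quadrics we need equality as schemes. By Bertini's theorem $H$ meets the smooth locus of $S_0$ in a smooth curve, and it meets the singular locus, of dimension at most $1$, in finitely many points; so $S_0\cap H$ is generically reduced. The reduced surface $S_0$ is Cohen--Macaulay in codimension at most $1$, and the Cohen--Macaulay locus is open, so its complement is a finite set, which $H$ avoids. Then $S_0\cap H$ is Cohen--Macaulay and has no embedded points. So it is reduced and equal to $R_H$. Moreover $D'\subset S_0$: otherwise $D'\cap S_0$ is finite and misses a general $H$, while $\emptyset\ne D'\cap H\subset S\cap H=R_H\subset S_0$.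

The sequences $0\to\mathcal O_{S_0}(j-1)\to\mathcal O_{S_0}(j)\to\mathcal O_{R_H}(j)\to0$ for $j=1,2$, with $h^0(\mathcal O_{R_H}(j))=jn+1$, give $h^0(\mathcal O_{S_0}(2))\le1+(n+1)+(2n+1)=3n+3$. In $\mathbb P^{g-1}=\mathbb P^{n+1}$ this yields
\[
\dim I_2(S_0)\ge\binom{n+3}2-(3n+3)=\binom n2=\binom{g-2}2=\dim I_2(C).
\]
But $I_2(S_0)\subset I_2(D')\subset I_2(C)$, so $I_2(S_0)=I_2(C)$, and the base locus of $I_2(C)$ contains a surface. This contradicts \eqref{eq:EB} and proves Theorem~\ref{thm:main} for $g\ge5$.

\section{Genus four: reduction to double covers}\label{sec:four}

Let $g=4$, so $D$ has genus $6$, $\dim U=9$ and $\dim W'=2$. The factor complementary to $J(C)$ is now an abelian surface, and curves on a surface are easy to deform. Roughly, abelian surfaces have $3$ moduli, and a curve of geometric genus $6$ on a fixed one moves in at most $6$ directions, $2$ of which are translations; this allows $7<9$ parameters for $D$.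

\begin{proposition}\label{prop:reduction}
After shrinking $U$ and passing to an \'etale cover, there is a family of double covers $\pi_t:D_t\to X_t$ of smooth curves of genus $2$, branched in six points, with involution $\sigma$, such that for every $t\in U$ the norm map and the homomorphism $\Phi_C:J(D_t)\to J(C_t)$ induced by the given map define an isogeny
\[
\Phi=(\operatorname{Nm},\Phi_C):J(D_t)\to J(X_t)\times J(C_t),\qquad\text{and}\qquad\Phi_C\circ\sigma=-\Phi_C .
\]
\end{proposition}

\begin{proof}
The lattice $\mathbb W^\perp\cap H^1(D_t,\mathbb Z)$, with the cup product, is a polarized variation of Hodge structure of rank $4$. Let $B_t$ be the abelian surface with this $H^1$. It is a quotient of $J(D_t)$ and carries a polarization of fixed type. After an \'etale base change giving $\mathcal D\to U$ a section, we get maps $f_t:D_t\to B_t$ with $f_t^*H^0(\Omega^1_{B_t})=W'_t$. By spreading out, $f_t$ factors through $\pi_t:D_t\to X_t$, where $X_t$ is the normalization of the image and $m=\deg\pi_t$ is constant.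

\emph{The case $m=1$ is impossible.} Locally on $U$ the period map of $\mathbb W^\perp$ goes to a Siegel space of dimension $3$. Near a point where it has maximal rank, its fibers are submanifolds of dimension at least $6$. So there is a $6$-dimensional submanifold $\mathcal F\subset U$ over which the family of surfaces is a product $\mathcal F\times B$, and the $f_t$ form a holomorphic map $f:\mathcal D_{\mathcal F}\to B$. Let $\omega_B$ be a non-zero holomorphic $2$-form on $B$. The form $\omega_B$ turns the normal component of a first-order motion of the curve into a $1$-form on $D_t$. Precisely, for $\xi\in T_t\mathcal F$ and $v\in T_0B$ define $\theta_t(\xi,v)\in H^0(K_{D_t})$ by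
\[
\partial\longmapsto\omega_B\big(df_t(\partial),\,df(\tilde\xi)+v\big),\qquad\partial\in T_{D_t},
\]
where $\tilde\xi$ is a local holomorphic lift of $\xi$ to the total space. Changing the lift adds to $df(\tilde\xi)$ a multiple of $df_t(\partial)$, which does not change the value. So $\theta_t$ is a well-defined linear map from a space of dimension $8$ to a space of dimension $6$, holomorphic in $t$. On an open set where its rank is constant, choose a nowhere zero holomorphic section of $\ker\theta$, view it as a vector field on $\mathcal F\times B$, and integrate it to a non-constant arc $(t(s),b(s))$, $s\in\Delta$.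

On the two-dimensional total space over $\Delta$ consider $\Psi(s,\cdot)=f_{t(s)}+b(s)$. The form $\Psi^*\omega_B$ evaluated on $\partial$ and a lift of $d/ds$ is $\theta_{t(s)}(t'(s),b'(s))(\partial)=0$, so $\Psi$ has rank at most $1$ everywhere. Near a point where $f_{t(0)}$ is an immersion the rank is exactly $1$, and by the constant rank theorem the local image of $\Psi$ is a connected one-dimensional submanifold $\Sigma\subset B$. For small $s$ the irreducible curve $E_s=f_{t(s)}(D_{t(s)})+b(s)$ contains an open piece of $\Sigma$, hence contains $\Sigma$; so $E_s=E_0$. Since $m=1$, $D_{t(s)}$ is the normalization of $E_0$, and $t(s)=t$ is constant by Corollary~\ref{cor:rigid}. Then $b(s)$ is not constant, and $f_t(D_t)$ is invariant under the translations by $b(s)-b(0)$. Its stabilizer is thus an algebraic subgroup of positive dimension, so $f_t(D_t)$ is a translate of an elliptic curve. This contradicts $m=1$, since $D_t$ has genus $6$.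

\emph{The case $m\ge2$.} Let $h$ be the genus of $X=X_u$. Since $W'\subset\pi^*H^0(K_X)$, we have $h\ge2$, and $10\ge m(2h-2)$ gives $h\le3<g$. By Lemma~\ref{lem:small}, $\pi^*H^0(K_X)\subset W'$, so $h=2$ and $W'=\pi^*H^0(K_X)$. The number $k$ of branch points is at most $10-2m$, and it is constant after shrinking. Send $t$ to the class of $X_t$ with its branch locus, in a moduli space of dimension $3+k$. Covers of degree $m$ with a given branch locus correspond to homomorphisms from the finitely generated fundamental group of the complement to the symmetric group on $m$ letters, so there are finitely many. By Corollary~\ref{cor:rigid} the map has finite fibers. Hence $9\le3+k\le13-2m$, which forces $m=2$ and $k=6$.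

By Lemma~\ref{lem:small}, $\sigma=-1$ on $W$. On cotangent spaces at the origin, $\Phi$ at $u$ is the isomorphism $H^0(K_X)\oplus H^0(K_C)\to W'\oplus W$. So $\Phi$ is an isogeny and $\Phi_C\circ\sigma=-\Phi_C$ at $u$. Both properties can be read on the local systems $H_1$, so they hold at every $t\in U$.
\end{proof}

The double covers in Proposition~\ref{prop:reduction} depend on $3+6=9$ parameters, the dimension of the Jacobian locus, which is a divisor in the ten-dimensional $\mathcal A_4$. No dimension count can exclude them. We shall let $X_t$ acquire a node; the normalization of the limit of $D_t$ is then a double cover of a curve of genus one, and we study these first.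

\section{Prym varieties of double covers of elliptic curves}\label{sec:prym}

Consider triples $(E,\delta_E,\Delta_E)$ with $E$ an elliptic curve, $\deg\delta_E=3$ and $\Delta_E\in|2\delta_E|$ reduced. They form an irreducible family. Let $b_E$ be a section cutting out $\Delta_E$ and $\pi:D_1\to E$ the double cover $\zeta^2=b_E$. It has genus $4$, and its involution $\sigma$ acts on $J(D_1)$. The Prym variety is the threefold $P=(\ker(1+\sigma))^0\subset J(D_1)$, with the polarization $\Xi$ induced from $J(D_1)$. Define $\psi:D_1\to P$ by $\psi(y)=[y-\sigma y]$; the image lies in the identity component because $\psi$ vanishes at ramification points.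

Write $P=\Lambda_{\mathbb R}/\Lambda$. The alternating form $\Xi$ on $\Lambda$ has a basis $e_i,f_i$ with $\Xi(e_i,f_j)=d_i\delta_{ij}$ and $d_1|d_2|d_3$; the type $\mathbf d=(d_1,d_2,d_3)$ is constant in the family. Let $\mathfrak H$ be the Siegel space of complex structures on $\Lambda_{\mathbb R}$ for which $\Xi$ is a polarization. It has dimension $6$, its tangent space at $P$ is dual to $\operatorname{Sym}^2H^0(\Omega^1_P)$, and the moduli space $\mathcal A_3^{\mathbf d}$ is a quotient of it by a discrete group.

\begin{proposition}\label{prop:prym}
\begin{enumerate}
\item $\psi$ is an immersion, and $y\mapsto[\psi'(y)]\in\mathbb P(T_0P)$ is the composite of $\pi$ with the embedding of $E$ by $|\delta_E|$. Its image is a smooth plane cubic.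
\item The Prym map from triples to $\mathcal A_3^{\mathbf d}$ is dominant.
\item For a very general triple, $\operatorname{End}P=\mathbb Z$, so $P$ is simple, and $P$ is not isogenous to the Jacobian of a hyperelliptic curve.
\end{enumerate}
\end{proposition}

\begin{proof}
(1) Let $\omega_E\ne0$ be a holomorphic form on $E$. Both $\pi^*\omega_E$ and $\zeta$ vanish exactly on the ramification divisor, so multiplication by $\pi^*\omega_E/\zeta$ is an isomorphism $\pi^*\delta_E\cong K_{D_1}$. Since $\sigma^*\zeta=-\zeta$, it maps $\pi^*H^0(E,\delta_E)$ into $H^0(K_{D_1})^-$, and both spaces have dimension $3$. So $H^0(\Omega^1_P)=H^0(K_{D_1})^-=H^0(E,\delta_E)$. For anti-invariant $\omega$ we have $\psi^*\omega=\omega-\sigma^*\omega=2\omega$. Hence $\psi'(y)$ is proportional to evaluation of $H^0(E,\delta_E)$ at $\pi(y)$, and $\delta_E$ is very ample of degree $3$.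

(2) The Kuranishi space of $D_1$ is a germ of a manifold with tangent space $H^1(T_{D_1})$, and $\sigma$ acts on it and on the universal family. The action can be linearized, so the fixed locus $K$ is smooth with tangent space $H^1(T_{D_1})^+$, and $\sigma$ acts on the fibers over $K$. The topological type of this action is constant, so every fiber over $K$ comes from a triple. By \eqref{eq:griffiths}, the codifferential of the period map $K\to\mathfrak H$ of $H^1(D_1)^-$ is the multiplication $\operatorname{Sym}^2H^0(K_{D_1})^-\to H^0(2K_{D_1})^+$. By (1) and Lemma~\ref{lem:double} this is $\operatorname{Sym}^2H^0(E,\delta_E)\to H^0(E,2\delta_E)$. It is injective because a smooth plane cubic lies on no conic, and both sides have dimension $6$. So the period map is a local isomorphism, and the image of the Prym map contains a non-empty open set.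

(3) The points of $\mathfrak H$ with $\operatorname{End}\ne\mathbb Z$ form a countable union of proper analytic subsets. Suppose $\operatorname{End}P=\mathbb Z$ and let $J(H)\to P$ be an isogeny with $H$ hyperelliptic of genus $3$. Then $\operatorname{End}J(H)=\mathbb Z$, so $\Xi$ pulls back to a rational multiple of the principal polarization, and the isogeny is a symplectic similitude on rational homology. Hyperelliptic curves of genus $3$ have $5$ moduli. So the period point of $P$ lies on one of countably many translates, under rational symplectic similitudes, of the closed analytic set of dimension $5$ given by the closure of the hyperelliptic locus. By (2), a very general triple avoids all these sets.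
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:three}]
For $(P,\Xi)$ of type $\mathbf d$, let $K(\Xi)=\Lambda^*/\Lambda$, where $\Lambda^*$ is the dual lattice for $\Xi$. If $\Lambda'/\Lambda$ is a maximal isotropic subgroup of $K(\Xi)$, for instance $\Lambda'=\langle e_i/d_i,f_i\rangle$, then $\Xi$ is integral and unimodular on $\Lambda'$, so the quotient $\Lambda_{\mathbb R}/\Lambda'$ of $P$ is principally polarized. This algebraic correspondence between $\mathcal A_3^{\mathbf d}$ and $\mathcal A_3$ is finite-to-one in both directions: $K(\Xi)$ has finitely many subgroups, and $\Lambda'$ has finitely many sublattices of index $d_1d_2d_3$. By Proposition~\ref{prop:prym}(2), the quotients of our Prym varieties fill a constructible subset of dimension $6$ of the irreducible six-dimensional variety $\mathcal A_3$, so they fill a dense open subset. Jacobians of genus $3$ curves are also dense in $\mathcal A_3$. Hence a very generic Jacobian $J$ of dimension $3$ is simple and receives a non-constant map $D_1\xrightarrow{\psi}P\to J$ from a smooth curve of genus $4$. The image has geometric genus $h\ge3$ since $J$ is simple. If $D_1$ had degree $m\ge2$ over the normalization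 of the image, then $6\ge m(2h-2)\ge8$. So $D_1$ is birational to its image.
\end{proof}

\section{Genus four: degeneration}\label{sec:degeneration}

We fix a triple as in Proposition~\ref{prop:prym}(3) and show that Proposition~\ref{prop:reduction} leads to a contradiction. The plan is as follows. Gluing $y\sim y'$ and $\sigma y\sim\sigma y'$ on $D_1$ gives a limit of the curves $D_t$. The generalized Jacobian of a nodal curve remembers the difference of the glued points in the Jacobian of the normalization. The limit of $C_t$ will have one such difference, $[p-q]$ on a curve $C_3$ of genus $3$, and the limit of $\Phi$ will match it with a multiple of $\psi(y)-\psi(y')$. So a multiple of $\psi(D_1)-\psi(D_1)$ lies in the image of $C_3-C_3$ under an isogeny. The tangent directions at the origin of the first set fill a cubic, those of the second a quartic.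

\subsection{A parameter space that reaches the boundary}\label{sub:parameter}
The variety $U$ is not complete, and we must know that \emph{every} choice of $y,y'$ occurs as a limit. For this we build an irreducible space $\mathcal R$ containing both smooth and nodal covers and show that the family dominates it.

Let $\mathcal H\subset\mathbb C^7$ be the open set of non-zero binary sextics $f$ that have simple roots or exactly one multiple root, which is double. Let $X_f$ be the curve $w^2=f$ in the weighted projective plane $\mathbb P(1,1,3)$. It is a smooth curve of genus $2$ or an integral curve of arithmetic genus $2$ with one node. Every smooth curve of genus $2$ occurs, and so does every curve $E/(x\sim x')$ with $E$ elliptic and $x\ne x'$. Indeed, the pencil $|x+x'|$ presents $E$ as $w_1^2=f_4(z)$ with $x,x'$ over a point $z=c$ with $f_4(c)\ne0$. A function $A(z)+B(z)w_1$ takes equal values at $x$ and $x'$ exactly when $B(c)=0$, so $E/(x\sim x')$ is $w^2=(z-c)^2f_4$ with $w=(z-c)w_1$.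

Let $\mathcal H'$ be the relative smooth locus of the universal curve over $\mathcal H$; it is irreducible of dimension $8$. The pulled back family $\mathcal X'\to\mathcal H'$ has a section, and this is the purpose of the auxiliary point: $\operatorname{Pic}^3_{\mathcal X'/\mathcal H'}$ then carries a Poincar\'e bundle $\mathcal P$. This Picard scheme is smooth over $\mathcal H'$ with irreducible fibers of dimension $2$, so it is irreducible of dimension $10$. For $\deg\delta=3$ we have $\deg2\delta=6>2=\deg\omega_X$, so $h^1(2\delta)=0$, $h^0(2\delta)=5$, and the push-forward of $\mathcal P^{2}$ is a vector bundle of rank $5$. Let $\mathcal R$ be the open subset of its total space of sections $b\in H^0(X,2\delta)$ vanishing at six distinct smooth points of $X$, and $\mathcal R^\circ\subset\mathcal R$ the open subset where $X$ is smooth. Both are irreducible of dimension $15$. Over $\mathcal R$ we have the tautological family of double covers $D_r\to X_r$ with involution $\sigma$; the curves $D_r$ are smooth of genus $6$ over $\mathcal R^\circ$.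

\begin{lemma}\label{lem:arc}
For every $r_0\in\mathcal R$ there are a smooth pointed curve $(S,0)$, a map $(S,0)\to(\mathcal R,r_0)$ sending $S^\circ=S\setminus\{0\}$ to $\mathcal R^\circ$, a family of stable curves $C_s$ of genus $4$ over $S$, smooth over $S^\circ$, and over $S^\circ$ an isogeny $\Phi:J(D_s)\to J(X_s)\times J(C_s)$ with $\Phi_C\circ\sigma=-\Phi_C$.
\end{lemma}

\begin{proof}
Let $I$ be the scheme of isomorphisms $D_t\cong D_r$ commuting with the involutions; it is finite over $U\times\mathcal R^\circ$. Fix $t$. The $f$ with $X_f\cong X_t$ form one orbit of $GL_2$ with finite stabilizers, of dimension $4$. The auxiliary point is arbitrary and adds $1$. Each of the finitely many isomorphisms $X_f\cong X_t$ determines $\delta$, and determines $b$ up to an arbitrary non-zero scalar, which adds $1$. So $I\to U$ is surjective with fibers of dimension $6$, and $I$ has an irreducible component $U'$, taken reduced, of dimension at least $15$. By Corollary~\ref{cor:rigid} the fibers of $I\to\mathcal R^\circ$ are finite. Hence $U'$ dominates $\mathcal R^\circ$, and over $U'$ the isogeny of Proposition~\ref{prop:reduction} is transported to the family $D_r\to X_r$,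 compatibly with $\sigma$.

Since $U'$ is quasi-projective, it is open and dense in an irreducible $\overline{U'}$ that is proper over $\mathcal R$. The map $\overline{U'}\to\mathcal R$ is proper and dominant, so surjective. Choose a point over $r_0$ and an irreducible curve in $\overline{U'}$ through it that meets $U'$; normalize it and remove finitely many points. By the stable reduction theorem, after a finite base change and shrinking, the curves $C_s$ extend to a stable family over $S$.
\end{proof}

Let $\mathcal O\subset D_1\times D_1$ be the dense open set of pairs $(y,y')$ of non-ramification points with $x=\pi(y)\ne x'=\pi(y')$. For $(y,y')\in\mathcal O$ put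
\[
X_0=E/(x\sim x'),\qquad D_0=D_1/(y\sim y',\ \sigma y\sim\sigma y').
\]
A line bundle on $X_0$ with pull-back $\delta_E$ is a gluing $\lambda:\delta_E|_x\cong\delta_E|_{x'}$. Recall that $y$ and $y'$ are non-zero vectors in these fibers with $y^2=b_E(x)$, $y'^2=b_E(x')$, and $\sigma y=-y$, $\sigma y'=-y'$. Take $\lambda(y)=y'$. Then $\lambda^2(b_E(x))=b_E(x')$, so $b_E$ descends to a section $b$ of $2\delta$, and the cover defined by $(\delta,b)$ is $D_0\to X_0$. Thus $D_0\to X_0$ is the cover of a point $r_0\in\mathcal R$. The curve $D_0$ is irreducible and stable, with two nodes and arithmetic genus $6$. We apply Lemma~\ref{lem:arc} to this $r_0$.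

\subsection{The limit isogeny and the limit curve}
A semiabelian variety is an extension $0\to T_G\to G\to A_G\to0$ of an abelian variety by a torus. For a nodal curve $Y_0$, the group $\operatorname{Pic}^0(Y_0)$ of line bundles of degree $0$ on each component is semiabelian: the abelian part is the product of the Jacobians of the normalized components, and the rank of the torus is the first Betti number $b_1$ of the dual graph. A homomorphism $f:G\to G'$ induces $f_T:T_G\to T_{G'}$ and $f_A:A_G\to A_{G'}$.

The relative $\operatorname{Pic}^0$ of the families $D,X,C$ over $S$ are semiabelian schemes. Over $S^\circ$ let $e$ be the order of $\ker\Phi$; there is an isogeny $\Phi'$ backwards with $\Phi'\Phi=[e]$ and $\Phi\Phi'=[e]$. A homomorphism of semiabelian schemes over a dense open subset of a normal noetherian base extends to the base \cite[Prop.~I.2.7]{FC}, and the extension is unique by density, so identities between homomorphisms persist. On the fibers over $0$ we obtain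
\[
\Phi:\operatorname{Pic}^0(D_0)\to\operatorname{Pic}^0(X_0)\times\operatorname{Pic}^0(C_0),\qquad\Phi_C\circ\sigma=-\Phi_C ,
\]
where $\sigma$ acts by $L\mapsto\sigma^*L$. Since $\Phi$ has an inverse up to $[e]$, so do $\Phi_T$ and $\Phi_A$, which are therefore isogenies.

\begin{lemma}\label{lem:limit}
There is a smooth non-hyperelliptic curve $C_3$ of genus $3$ such that either $C_0=C_3/(p\sim q)$ with $p\ne q$, or $C_0$ is $C_3$ with a nodal rational curve attached at one point.
\end{lemma}

\begin{proof}
The tori of $D_0$ and $X_0$ have ranks $2$ and $1$, so the dual graph of $C_0$ has $b_1=1$, and the abelian part $A_C$ of $\operatorname{Pic}^0(C_0)$ has dimension $3$. The surjection $\Phi_{C,A}:J(D_1)\to A_C$ satisfies $\Phi_{C,A}\circ(1+\sigma)=0$. From $2=(1+\sigma)+(1-\sigma)$ we get $J(D_1)=\operatorname{im}(1+\sigma)+P$, so $P\to A_C$ is onto, hence an isogeny. Thus $A_C$ is simple: exactly one normalized component $C_3$ has positive genus, this genus is $3$, and $C_3$ is not hyperelliptic by Proposition~\ref{prop:prym}(3). In the dual graph, counting loops twice, $\sum_v(\operatorname{val}(v)-2)=2(b_1-1)=0$. Stability gives $\operatorname{val}\ge3$ at rational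 vertices, and $\operatorname{val}\ge1$ at $C_3$ because the graph is connected and has an edge. If $\operatorname{val}(C_3)=2$, there is no rational vertex and $C_3$ carries a loop. If $\operatorname{val}(C_3)=1$, there is exactly one rational vertex, of valence $3$, joined to $C_3$ and carrying a loop. Valence at least $3$ at $C_3$ makes the sum positive.
\end{proof}

\subsection{Extension classes}
For a semiabelian variety $G$ and a character $\chi:T_G\to\mathbb G_m$, the push-out of $G$ by $\chi$ is an extension of $A_G$ by $\mathbb G_m$. The underlying $\mathbb G_m$-torsor is the set of non-zero vectors of a line bundle, and this identifies $\operatorname{Ext}(A_G,\mathbb G_m)$ with the dual abelian variety $A_G^\vee=\operatorname{Pic}^0(A_G)$. We get a homomorphism $c_G$ from the character group of $T_G$ to $A_G^\vee$. For $f:G\to G'$, the map $(x,t')\mapsto(f(x)t',\bar x)$ from $G\times T_{G'}$ to $G'\times_{A_{G'}}A_G$ identifies the push-out of $G$ by $f_T$ with the pull-back of $G'$ by $f_A$. Hence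
\begin{equation}\label{eq:functorial}
c_G\circ f_T^*=f_A^\vee\circ c_{G'} .
\end{equation}

Let $Y$ be a smooth curve and, for $x\in Y$, let $\mathcal P_x$ be the restriction of a Poincar\'e bundle to $\{x\}\times\operatorname{Pic}^0(Y)$; its fiber at $L$ is $L_x$. The map $a_Y:[\sum n_ix_i]\mapsto\bigotimes\mathcal P_{x_i}^{n_i}$ on divisors of degree $0$ does not depend on the normalization of the Poincar\'e bundle, and it is the standard isomorphism $J(Y)\cong J(Y)^\vee$. Let $G=\operatorname{Pic}^0$ of the irreducible nodal curve obtained from $Y$ by gluing $x_i\sim x_i'$. A point of $G$ is a line bundle $L$ of degree $0$ on $Y$ with isomorphisms $L_{x_i}\cong L_{x_i'}$, and the torus rescales these isomorphisms. If $\chi_i$ is the scaling factor of the $i$-th one, the push-out by $\chi_i$ is the torsor $L\mapsto\operatorname{Isom}(L_{x_i},L_{x'_i})$. So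
\begin{equation}\label{eq:class}
c_G(\chi_i)=a_Y([x_i'-x_i]).
\end{equation}
In the second case of Lemma~\ref{lem:limit}, $\operatorname{Pic}^0(C_0)=J(C_3)\times\mathbb G_m$ and $c=0$.

For a smooth curve $C_3$ of genus $3$ let $\Upsilon=C_3-C_3\subset J(C_3)$ be the image of the difference map $(p,q)\mapsto[p-q]$. It is closed and symmetric and contains $0$.

\begin{proposition}\label{prop:inclusion}
There are a smooth non-hyperelliptic curve $C_3$ of genus $3$, an isogeny $\eta:J(C_3)\to P$ and an integer $l\ne0$ such that
\begin{equation}\label{eq:inclusion}
l\,(\psi(y')-\psi(y))\in\eta(\Upsilon)\qquad\text{for all }(y,y')\in D_1\times D_1 .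
\end{equation}
\end{proposition}

\begin{proof}
First fix $(y,y')\in\mathcal O$. Let $\chi_1,\chi_2$ be the characters of the oriented nodes $y\to y'$ and $\sigma y\to\sigma y'$ of $D_0$. Since $(\sigma^*L)_x=L_{\sigma x}$, the action of $\sigma$ exchanges the two gluings, hence exchanges $\chi_1$ and $\chi_2$; for the same reason $\sigma^\vee\circ a_{D_1}=a_{D_1}\circ\sigma$. Let $\chi_C$ generate the character group of the torus of $C_0$, and write its pull-back by $\Phi_C$ as $l\chi_1+l'\chi_2$. From $\Phi_C\sigma=-\Phi_C$ we get $l\chi_2+l'\chi_1=-l\chi_1-l'\chi_2$, so $l'=-l$, and $l\ne0$ because $\Phi_T$ is an isogeny. Define $\eta:J(C_3)\to J(D_1)$ by $a_{D_1}\circ\eta=\Phi_{C,A}^\vee\circ a_{C_3}$. It has finite kernel, as the dual of a surjection. Moreover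
\[
a_{D_1}\sigma\eta=\sigma^\vee\Phi_{C,A}^\vee a_{C_3}=(\Phi_{C,A}\sigma)^\vee a_{C_3}=-a_{D_1}\eta ,
\]
so $\sigma\eta=-\eta$ and $\eta$ is an isogeny onto $P$. By \eqref{eq:class}, $c(\chi_1-\chi_2)$ is $a_{D_1}$ of $[y'-y]-[\sigma y'-\sigma y]=\psi(y')-\psi(y)$, and $c(\chi_C)=a_{C_3}(\upsilon)$ with $\upsilon=\pm[q-p]$ or $\upsilon=0$; in all cases $\upsilon\in\Upsilon$. Now \eqref{eq:functorial} gives $l(\psi(y')-\psi(y))=\eta(\upsilon)$.

The triple $(C_3,\eta,l)$ may depend on $(y,y')$, but there are only countably many triples up to isomorphism: the isogeny $\eta$ is determined by a sublattice of finite index of $\Lambda$, the principal polarization by a class in a countable group, and $C_3$ by Torelli's theorem. For each triple, the condition in \eqref{eq:inclusion} defines a closed algebraic subset of the irreducible surface $D_1\times D_1$. These countably many subsets cover $\mathcal O$, so by Baire's theorem one of them has non-empty interior, and it is the whole surface.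
\end{proof}

\subsection{A cubic against a quartic}
We compare tangent directions at the origin in \eqref{eq:inclusion}. The isogeny $\eta$ is not injective, so the points of $\Upsilon\cap\ker\eta$ other than $0$ also contribute; they give lines. Identify $\mathbb P(T_0P)$ with $\mathbb P(T_0J(C_3))=\mathbb P(H^0(K_{C_3})^*)$ by $d\eta$. In this plane, $C_3$ is embedded canonically as a smooth quartic, because it is not hyperelliptic, and $E$ is the cubic of Proposition~\ref{prop:prym}(1).

Fix $y\in D_1$ and a local parametrization $y(s)$ with $y(0)=y$. Put $\gamma(s)=l(\psi(y(s))-\psi(y))$. Then $\gamma(0)=0$, and $\gamma'(0)\ne0$ has direction $[\psi'(y)]\in E$. Lift $\gamma$ through the \'etale map $\eta$ to $\tilde\gamma$ with $\tilde\gamma(0)=0$. By \eqref{eq:inclusion}, $\tilde\gamma$ lies in the finite union of the closed sets $\Upsilon-k$, $k\in\ker\eta$, hence in one of them. So $\tilde\gamma+k$ is an arc in $\Upsilon$ that starts at $k\in\Upsilon\cap\ker\eta$, with derivative $\tilde\gamma'(0)$.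

\emph{The case $k\ne0$.} Write $k=[p_0-q_0]$ with $p_0\ne q_0$. This pair is unique: $p_0+q_1\sim p_1+q_0$ implies equality of divisors on a non-hyperelliptic curve, so $p_0=p_1$ and $q_0=q_1$. The differential of the difference map at $(p_0,q_0)$ has image spanned by the directions of the two distinct canonical points $p_0,q_0$, so the map is an immersion there. As it is proper and $(p_0,q_0)$ is the whole fiber over $k$, the surface $\Upsilon$ is smooth at $k$, and the direction of $\tilde\gamma'(0)$ lies on the line $\ell_k$ through $p_0$ and $q_0$, which depends only on $k$.

\emph{The case $k=0$.} Choose $s_j\to0$, $s_j\neq0$, and write $\tilde\gamma(s_j)=[p_j-q_j]$; here $p_j\ne q_j$ for large $j$ since $\tilde\gamma'(0)\ne0$. Passing to a subsequence, $(p_j,q_j)$ converges to a pair with difference $0$, that is, to $(c,c)$. Let $t$ be a local coordinate at $c$ and $\omega_1,\omega_2,\omega_3$ a basis of $H^0(K_{C_3})$. In the resulting coordinates near $0\in J(C_3)$, for large $j$,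
\[
s_j\big(\tilde\gamma'(0)+o(1)\big)=\Big(\int_{q_j}^{p_j}\omega_i\Big)_i=\big(t(p_j)-t(q_j)\big)\Big(\big((\omega_i/dt)(c)\big)_i+o(1)\Big).
\]
Passing to the limit in $\mathbb P^2$, the direction of $\tilde\gamma'(0)$ is the canonical point $c\in C_3$.

Since $y$ was arbitrary, the cubic $E$ is contained in the union of the quartic $C_3$ and the finitely many lines $\ell_k$. An irreducible curve contained in a finite union of irreducible curves equals one of them, and the degrees $3$, $4$, $1$ exclude this. This contradiction proves Theorem~\ref{thm:main} for $g=4$, and the proof of Theorem~\ref{thm:main} is complete; the second assertion follows by applying the first to the normalization of a curve lying on $J(C)$.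

\section{The genera of curves mapping to a very generic Jacobian}\label{sec:genera}

\begin{proof}[Proof of Theorem~\ref{thm:genera}]
Let $J(C)$ be very generic, so that (K1), (K2) and Theorem~\ref{thm:main} apply and $\operatorname{End}J(C)=\mathbb Z$. Let $D\to J(C)$ be non-constant with $D$ smooth of genus $p\le2g-2$. The image has geometric genus $h\le p\le2g-2$. By (K2), $h=g$ or $h=2g-2$, and the latter is excluded by Theorem~\ref{thm:main}. By (K1) the image is birational to the Abel--Jacobi image of $C$, so its normalization is $C$. If $m$ is the degree of $D\to C$, then $m(2g-2)\le2p-2\le4g-6$ forces $m=1$, so $D\cong C$ and $p=g$. A map $C\to J(C)$ is the Abel--Jacobi map followed by an endomorphism and a translation, and the endomorphism is multiplication by an integer $a$, non-zero since the map is not constant.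

Conversely, the Abel--Jacobi map realizes $p=g$. For $k\ge0$ choose $2k$ distinct points of $C$ and a square root $\delta$ of the corresponding line bundle, non-trivial if $k=0$. The resulting double cover is smooth and connected, of genus $p$ with $2p-2=2(2g-2)+2k$, that is $p=2g-1+k$. Composing with the Abel--Jacobi map realizes every $p\ge2g-1$.
\end{proof}

\begin{thebibliography}{ACGH}

\bibitem[ACGH]{ACGH}
ACGH, Ch.~III, \S1.

\bibitem[FC]{FC}
Faltings--Chai, \emph{Degeneration of abelian varieties}, Prop.~I.2.7.

\bibitem[M]{Marcucci}
Valeria Ornella Marcucci, \emph{On the genus of curves in a Jacobian variety}, arXiv:1102.4314 (2011).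

\end{thebibliography}
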